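# Compact Levi-Lorentzian CR manifolds with a non-compact simple group of automorphisms are flat

## 1. The guess "flat", and three tests of it

Take a compact CR manifold whose Levi form has Lorentzian signature, and let a non-compact simple Lie group act on it by CR automorphisms. Must the manifold look locally like the homogeneous model, a hyperquadric in projective space? The natural first guess is yes: such a group has unbounded dynamics on a compact space, and the model is where such dynamics visibly occurs. We make the question precise, state the answer, and test the guess.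

**Definition (almost CR structure, Levi form).** Let $M$ have dimension $2n+1$. An almost CR structure of hypersurface type is a field $D\subset TM$ of hyperplanes with a complex structure $J$ on $D$. The bracket of sections of $D$, taken modulo $D$, is a bilinear map $\mathcal L:D\times D\to TM/D$. The structure is *partially integrable* if $\mathcal L(J\xi,J\eta)=\mathcal L(\xi,\eta)$. If $\alpha$ is a local 1-form with kernel $D$, then $(\xi,\eta)\mapsto d\alpha(\xi,J\eta)$ is symmetric and $J$-invariant on $D$: indeed $d\alpha(\eta,J\xi)=d\alpha(J\eta,-\xi)=d\alpha(\xi,J\eta)$. So it is the real part of a Hermitian form, the Levi form; it changes by a factor when $\alpha$ does.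

**Definition (Levi-Lorentzian).** In these notes a Levi-Lorentzian CR manifold is a partially integrable almost CR manifold of hypersurface type, of dimension $2n+1\ge5$, whose Levi form is non-degenerate of signature $(1,n-1)$. Compactness is mentioned when assumed. Structures and actions are $C^\infty$. An action is *locally faithful* if its kernel is discrete.

For example, $\mathrm{Im}\,\tau=|z_1|^2-|z_2|^2-\dots-|z_n|^2$ in $\mathbf C^{n+1}$, with $D$ the complex tangent spaces, is Levi-Lorentzian: its Levi form is the Hessian of the right-hand side, up to a constant. It is an open piece of the model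
$$\mathbf X=\{|z_1|^2+|z_2|^2=|z_3|^2+\cdots+|z_{n+2}|^2\}\subset\mathbf CP^{n+1},$$
the space of null lines of a Hermitian form of signature $(2,n)$, on which $H=\mathrm{PU}(2,n)$ acts.

**Definition (flat).** The structure is flat if the curvature of its associated Cartan geometry (Section 2) vanishes; equivalently, it defines an atlas of $(H,\mathbf X)$-manifold. The Cartan geometry uses an orientation of $TM/D$ for which the signature is $(1,n-1)$. For $n\ge3$ this orientation is canonical. If $n=2$ and $TM/D$ is not orientable, everything about curvature is read on the orientation double cover.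

The question is taken from V. Pecastaing, "Conformal actions of real-rank 1 simple Lie groups on pseudo-Riemannian manifolds", arXiv:1701.06514 (2017). There $M$ also carries the auxiliary line bundle required in Čap–Gover's generalization of the Fefferman construction (Čap–Gover 2008, Section 2.3; automatic in the embedded case). The background is a known result about a connected semi-simple group $G$ without compact factor acting locally faithfully on such a compact $M$. If $G$ has real rank 2, it is locally isomorphic to a Lie subgroup of $\mathrm{SU}(2,n)$; if it has real rank 1, it is some $\mathrm{SO}(1,k)$, $\mathrm{SU}(1,k)$ or $\mathrm{Sp}(1,k)$. We shall use neither the line bundle nor this result.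

**Theorem 1.** Let $M$ be a connected (not necessarily compact) Levi-Lorentzian CR manifold, $S$ a connected Lie group with Lie algebra $\mathfrak s=\mathfrak{sl}(2,\mathbf R)$ acting by CR automorphisms with discrete kernel, and $K\subset M$ a compact $S$-invariant set. Then the Cartan curvature vanishes over the interior of $K$.

**Corollary 2.** If a connected non-compact simple Lie group $G$ acts locally faithfully by CR automorphisms on a compact connected Levi-Lorentzian CR manifold $M$, then $M$ is flat.

*Proof of Corollary 2 from Theorem 1.* A connected group with compact simple Lie algebra is compact, so $\mathfrak g$ is not compact, and therefore it contains a copy of $\mathfrak{sl}(2,\mathbf R)$. The simply connected group $S$ with this Lie algebra acts through $G$. The kernel of this action has zero Lie algebra, so it is discrete. Apply Theorem 1 with $K=M$. $\square$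

**Theorem 3.**

1. If $M$ is compact connected Levi-Lorentzian and a connected Lie group $L$ with $\mathrm{Lie}(L)\supset\mathfrak{sl}(2,\mathbf R)$ acts locally faithfully by CR automorphisms, then $M$ is flat and $\mathrm{Lie}(L)$ embeds in $\mathfrak{su}(2,n)$, with the same $n$.
2. For a connected non-compact simple Lie group $G$, some cover of $G$ acts locally faithfully by CR automorphisms on some compact connected $(2n+1)$-dimensional $M$ as in the problem (Levi-Lorentzian, carrying the auxiliary line bundle) if and only if $\mathfrak g\hookrightarrow\mathfrak{su}(2,n)$.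
3. Compactness is necessary: for every $n\ge2$,
$$M^\circ=\{(v_1,v_2,\zeta,u)\in\mathbf C^{2}\times\mathbf C\times\mathbf C^{n-2}:\ |v_1|^2-|v_2|^2+e^{-|\zeta|^2}-|u|^2=0\}$$
is a connected Levi-Lorentzian hypersurface on which $\mathrm{SU}(1,1)$ acts faithfully (linearly on $v$), and it is not flat.

Throughout, fix a basis of $\mathfrak s$ with
$$[A,X]=-2X,\qquad [A,Y]=2Y,\qquad [Y,X]=A,\qquad a^t=e^{tA},\quad n_s=e^{sY},\tag{1}$$
so that $(Y,A,X)$ plays the role of the usual triple $(e,h,f)$. We use $\mathrm{Ad}(a^t)X=e^{-2t}X$, $\mathrm{Ad}(a^t)Y=e^{2t}Y$, hence $a^{-t}n_sa^t=n_{se^{-2t}}$, and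
$$\mathrm{Ad}(n_{-s})X=X-sA-s^2Y,\qquad \mathrm{Ad}(n_{-1})A=A+2Y.\tag{2}$$
For $\xi\in\mathfrak s$, $\xi_M$ is the fundamental vector field $\frac{d}{dt}|_0e^{t\xi}x$.

**Test A: the model.** Let $v_\pm$ be a null basis of $\mathbf C^{1,1}$ with $\langle v_+,v_-\rangle=1$. Set $Av_\pm=\pm v_\pm$, $Yv_-=iv_+$, $Yv_+=0$, $Xv_+=-iv_-$, $Xv_-=0$. These maps are skew-Hermitian and satisfy (1). Let $\mathfrak s$ act on $\mathbf C^{2,n}=\mathbf C^{1,1}\oplus\mathbf C^{1,n-1}$ through the first factor, hence on $\mathbf X$. The line $\mathbf Cv_+$ is fixed by $A$ and $Y$. If $v'\in\mathbf C^{1,n-1}$ is null and non-zero, the line $\mathbf C(v_++v')$ is fixed by $Y$ but not by $A$, since $A(v_++v')=v_+$. Both kinds of points will reappear. The model is flat, so the guess survives.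

**Test B: an invariant contact form.** Suppose $M$ is compact and $S$ preserves a contact form $\alpha$ with kernel $D$. Put $\mu(x)(\xi)=\alpha_x(\xi_M)$. Since $(\mathrm{Ad}(g)\xi)_M(gx)=g_*\xi_M(x)$, we get $\mu(gx)(\mathrm{Ad}(g)\xi)=\mu(x)(\xi)$. If $\mu(y)\ne0$, then by (2) $\mu(n_sy)(X)=\mu(y)(X)-s\mu(y)(A)-s^2\mu(y)(Y)$ is a non-zero polynomial in $s$. Choose $z=n_sy$ with $\mu(z)(X)\neq0$. Then $\mu(a^tz)(X)=e^{2t}\mu(z)(X)$ is unbounded, which is impossible on a compact $M$. So $\mu\equiv0$, and all $\xi_M$ lie in $D$. From $0=L_{\xi_M}\alpha=d\alpha(\xi_M,\cdot)$ and non-degeneracy, $\xi_M=0$ for all $\xi$. So no locally faithful action preserves a contact form on a compact $M$. On compact $M$ the contact form must be contracted somewhere by $a^t$, and the computation suggests a rate of at least $2$.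

**Test C: a non-compact manifold.** On $M^\circ$ of Theorem 3, $\mathrm{SU}(1,1)$ acts linearly and preserves the defining function, hence also the contact form obtained from $i\partial$ of it. Test B is not contradicted, because $M^\circ$ is not compact. In Section 10 we check that $M^\circ$ is not flat. So the guess fails without compactness, and the proof must use compactness as seriously as Test B did.

The plan is to turn Test B into an invariant measure with contraction, and then to let the contraction kill the curvature. The kill is not automatic; Section 4 shows where it gets stuck.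

## 2. Infinitesimal automorphisms in the Cartan bundle

We may take $S$ simply connected. If $n=2$ and $TM/D$ is not orientable, pass to the orientation double cover. It is connected, $S$ lifts to it, and the lifted kernel is contained in the old one, so it is discrete. We replace $K$ by its preimage, whose interior is the preimage of $\mathrm{int}\,K$. So assume $TM/D$ oriented with Levi form of signature $(1,n-1)$.

Let $\mathbf C^{2,n}$ carry the Hermitian form $\langle\cdot,\cdot\rangle$ of signature $(2,n)$, linear in the first argument. Let $\ell$ be a null line, $P\subset H=\mathrm{PU}(2,n)$ its stabilizer, and $\mathfrak h=\mathfrak{su}(2,n)$. There is a $P$-invariant filtration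
$$\mathfrak h=\mathfrak h^{-2}\supset\mathfrak h^{-1}\supset\mathfrak h^0=\mathfrak p\supset\mathfrak h^1\supset\mathfrak h^2,\qquad \mathfrak h^{-1}=\{u:u\ell\subset\ell^\perp\}.$$

**Definition (Cartan geometry of type $(\mathfrak h,P)$).** A principal $P$-bundle $\pi:B\to M$ with a 1-form $\omega:TB\to\mathfrak h$ that is an isomorphism on each $T_bB$, satisfies $R_p^*\omega=\mathrm{Ad}(p^{-1})\omega$, and returns $u$ on the fundamental vertical field of $u\in\mathfrak p$. For example, $H\to H/P=\mathbf X$ with the Maurer–Cartan form is one.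

By Čap–Schichl (see Čap–Slovák, *Parabolic Geometries I*, §4.2.4), our structure is equivalent, functorially, to a regular normal Cartan geometry of this type, and $D$ corresponds to $\mathfrak h^{-1}/\mathfrak p$ under $T_xM\cong\mathfrak h/\mathfrak p$. So $S$ acts on $B$, commuting with $P$ and preserving $\omega$.

For $u\in\mathfrak h$ let $\tilde u=\omega^{-1}(u)$ and let $\exp(b,u)$ be the time-one flow of $\tilde u$ from $b$, where defined. As $(R_p)_*\tilde v=\widetilde{\mathrm{Ad}(p^{-1})v}$,
$$\exp(bp,u)=\exp(b,\mathrm{Ad}(p)u)\,p,\qquad g\exp(b,u)=\exp(gb,u)\quad(g\in S),\tag{3}$$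
one side being defined if and only if the other is. The curvature is
$$\kappa(u,v)=d\omega(\tilde u,\tilde v)+[u,v],\qquad\text{so}\qquad \omega([\tilde u,\tilde v])=[u,v]-\kappa(u,v).\tag{4}$$
It is $P$-equivariant, vanishes if one argument is in $\mathfrak p$, and by regularity takes values in
$$W^1=\{\varphi\in\Lambda^2(\mathfrak h/\mathfrak p)^*\otimes\mathfrak h:\ \varphi(\mathfrak h^i,\mathfrak h^j)\subset\mathfrak h^{i+j+1}\}.$$
Flat means $\kappa=0$. Put $D^j\kappa(u_1,\dots,u_j)=\tilde u_1\cdots\tilde u_j\kappa$, so that $D^j\kappa$ takes values in $\bigotimes^j\mathfrak h^*\otimes W^1$. All $D^j\kappa$ are $S$-invariant and satisfy $f(bp)=p^{-1}\cdot f(b)$.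

For $\xi\in\mathfrak s$ let $\hat\xi$ be the fundamental field on $B$ and $\iota_b(\xi)=\omega_b(\hat\xi)\in\mathfrak h$. In the model, $\hat\xi_b=\xi b$, so $\iota_b(\xi)=\mathrm{Ad}(b^{-1})\xi$; at the base point it is $\xi$ itself. In general
$$\iota_{bp}=\mathrm{Ad}(p^{-1})\iota_b,\qquad \iota_{gb}(\mathrm{Ad}(g)\xi)=\iota_b(\xi),\qquad \iota_b(\xi)\in\mathfrak p\iff\xi_M(\pi(b))=0.\tag{5}$$

**Step 1: how $\iota$ varies.** From $L_{\hat\xi}\omega=0$ we get $0=d\omega(\hat\xi,\tilde u)+\tilde u(\omega(\hat\xi))$, so $\tilde u\cdot\iota(\xi)=d\omega(\tilde u,\hat\xi)$, i.e. by (4)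
$$\tilde u\cdot\iota(\xi)=[\iota(\xi),u]+\kappa(u,\iota(\xi)).\tag{6}$$
Also $\hat\xi\cdot\iota(\eta)=\omega([\hat\xi,\hat\eta])=-\iota([\xi,\eta])$, because $[\hat\xi,\hat\eta]=-\widehat{[\xi,\eta]}$ for a left action. Compare with (6) for $\eta$ and $u=\iota_b(\xi)$ at $b$:
$$\iota([\xi,\eta])=[\iota(\xi),\iota(\eta)]-\kappa(\iota(\xi),\iota(\eta)).\tag{7}$$
The $\kappa$-term vanishes if $\iota(\xi)$ or $\iota(\eta)$ lies in $\mathfrak p$.

**Step 2: points fixed by $\xi$.** If $\iota_b(\xi)\in\mathfrak p$, then
$$\iota_b(\xi)\cdot D^j\kappa(b)=0\ \ \forall j,\qquad e^{t\xi}b=b\,e^{t\iota_b(\xi)}.\tag{8}$$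
Indeed put $p=\iota_b(\xi)$. At $b$ the field $\hat\xi$ equals the vertical field $\tilde p$. Invariance gives $\hat\xi D^j\kappa=0$ and equivariance gives $\tilde pD^j\kappa=-p\cdot D^j\kappa$. The curve $be^{tp}$ has velocity $\tilde p$, and $\iota_{be^{tp}}(\xi)=\mathrm{Ad}(e^{-tp})p=p$, so it is an integral curve of $\hat\xi$.

**Lemma 4.** Let a connected Lie group act on $M$ by CR automorphisms with discrete kernel. (a) Each $\iota_b$ is injective, and $|\iota_b(\xi)|\asymp|\xi|$ uniformly for $b$ in compact sets. (b) If $\xi_M=0$ on a non-empty open set, then $\xi=0$.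

*Proof.* (a) By (6), $\iota(\xi)$ solves a linear ODE along each $\tilde u$; by (5) its vanishing depends only on $\pi(b)$. So the set of points over which $\iota(\xi)=0$ is open and closed. If it is non-empty, $\hat\xi\equiv0$ since $M$ is connected, so $e^{t\xi}$ acts trivially and $\xi=0$. Uniformity follows by continuity. (b) Over the open set $\iota(\xi)\in\mathfrak p$, and (6) gives $\tilde u\cdot\iota(\xi)=[\iota(\xi),u]\in\mathfrak p$. Differentiating again, all iterated brackets $[\dots[[\iota(\xi),u_1],u_2]\dots,u_k]$ lie in $\mathfrak p$. They span an ideal of the simple algebra $\mathfrak h$ contained in $\mathfrak p\neq\mathfrak h$, so $\iota(\xi)=0$ and $\xi=0$ by (a). $\square$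

**The bad set.** Let $O=\{x\in\mathrm{int}\,K:\kappa\neq0\text{ over }x\}$, open and $S$-invariant. Theorem 1 says $O=\emptyset$. From now until the end of Section 9 suppose $O\ne\emptyset$, and put $F=\overline O\subset K$, compact and $S$-invariant. The way we shall reach contradictions is:
$$\text{if }\kappa=0\text{ over a neighborhood of }x,\text{ then }x\notin F.\tag{9}$$

## 3. Jets of the curvature

The structure is only smooth, so killing all derivatives of $\kappa$ at a point is not yet killing $\kappa$ nearby. Two facts organize the passage.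

**Lemma 5.** If $D^i\kappa(b)=0$ for $i<j$, then $D^j\kappa(b)\in\bigotimes^j(\mathfrak h/\mathfrak p)^*\otimes W^1$.

*Proof.* By (4), exchanging two neighboring derivatives $\tilde u,\tilde v$ inserts the derivative along $\omega^{-1}([u,v]-\kappa(u,v))$. By the Leibniz rule this changes $D^j\kappa(b)$ by a sum of terms each containing some $D^i\kappa(b)$ with $i<j$, hence by zero. So a slot filled with $u\in\mathfrak p$ may be moved innermost, where $\tilde u\kappa=-u\cdot\kappa$ identically. The result is $-u\cdot D^{j-1}\kappa(b)$, with $u$ acting on $W^1$, which is zero. $\square$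

**Lemma 6.** For compact $\mathcal K\subset B$ there is $\delta_{\mathcal K}>0$ such that $\exp(b,v)$ is defined for $b\in\mathcal K$, $|v|\le\delta_{\mathcal K}$. For every $N$ there is $C$ such that if $b\in\mathcal K$, $D^j\kappa(b)=0$ for all $j$, and $|v|\le\delta_{\mathcal K}$, then $|\kappa(\exp(b,v))|\le C|v|^N$.

*Proof.* The first claim is the existence theorem for ODEs. Next, $\frac{d^N}{ds^N}\kappa(\exp(b,sv))=D^N\kappa(v,\dots,v)$ at $\exp(b,sv)$, a point of a fixed compact set, so this is $O(|v|^N)$. Taylor's formula at $s=0$, where all derivatives vanish, gives the estimate. $\square$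

## 4. Weights at a null line

**Lemma 7.** Let $\hat A\in\mathfrak p$ be diagonalizable on $\mathbf C^{2,n}$ with real eigenvalues and eigenspaces $E_\chi$, and let $\ell\subset E_w$ with $w>0$. Then $\langle E_\chi,E_{\chi'}\rangle=0$ unless $\chi+\chi'=0$, and $E_\chi,E_{-\chi}$ are paired nondegenerately. The eigenvalues are $w,r,0^{(n-2)},-r,-w$ with $r\ge0$. If $r>0$, then $E_0$ is negative definite of dimension $n-2$. Write $\mathfrak h_\lambda$ for the eigenspaces of $\mathrm{ad}\,\hat A$. The eigenvalues of $\hat A$ on $\mathfrak h/\mathfrak p$, with real multiplicities, are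
$$r-w\ (\times2),\quad -w\ (\times2(n-2)),\quad -r-w\ (\times2),\quad -2w\ (\times1).\tag{10}$$
In particular $\mathfrak h_\lambda\subset\mathfrak p$ if $\lambda>r-w$.

*Proof.* Skewness gives $(\chi+\chi')\langle u,v\rangle=0$ for $u\in E_\chi$, $v\in E_{\chi'}$; this is the first claim, and non-degeneracy of the form gives the pairing. The positive eigenspaces span an isotropic space, so its dimension is at most $2$; it contains $\ell$. This gives the list of eigenvalues. If $r>0$, $E_0$ is the orthogonal of a space of signature $(2,2)$. The map $u\mapsto(u|_\ell\bmod\ell)$ embeds $\mathfrak h/\mathfrak p$ in $\mathrm{Hom}(\ell,\mathbf C^{2,n}/\ell)$. Its image lies in $\{\varphi:\langle\varphi v,v\rangle\in i\mathbf R\ \forall v\in\ell\}$, of real dimension $2(n+1)-1=\dim\mathfrak h/\mathfrak p$, so it is this space. A map $\ell\to E_\chi$ has weight $\chi-w$. Reading this off gives (10): the last weight, of real multiplicity one, is the direction in $E_{-w}$ pairing with $\ell$. $\square$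

If $e\in\mathfrak p\cap\mathfrak h_2$, then $e\ell\subset\ell\cap E_{w+2}=0$. By skewness $e$ preserves $\ell^\perp$; let $\bar e$ be the induced map on $\ell^\perp/\ell$.

**Splitting off the grading.** Choose a line $\ell^-\subset E_{-w}$ not orthogonal to $\ell$; it is null. Put $U=(\ell\oplus\ell^-)^\perp\cong\ell^\perp/\ell$, which is $\hat A$-invariant. Let $E\in\mathfrak h$ act as $1,0,-1$ on $\ell,U,\ell^-$. It grades $\mathfrak h=\bigoplus_{-2}^2\mathfrak g_i$ with $\mathfrak p=\mathfrak g_0\oplus\mathfrak g_1\oplus\mathfrak g_2$, and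
$$\hat A=wE+\hat A_0,\qquad \hat A_0\in\mathfrak{su}(U),\ \text{with eigenvalues }r,0,\dots,0,-r\text{ on }U.\tag{11}$$
On $\bigotimes^j(\mathfrak h/\mathfrak p)^*\otimes W^1$ all $E$-eigenvalues are at least $1$. Indeed $(\mathfrak h/\mathfrak p)^*$ has $E$-eigenvalues $1,2$. A component of degree $d$ of $\varphi\in W^1$ sends $\mathfrak g_i\times\mathfrak g_j$ to $\mathfrak g_{i+j+d}$, while $\varphi(\mathfrak g_i,\mathfrak g_j)\subset\mathfrak h^{i+j+1}$, so components with $d\le0$ vanish.

**The sensible first approach.** Let $x$ be fixed by $A$, $b$ over $x$, and suppose $\hat A=\iota_b(A)$ is as in Lemma 7. By (8), $\hat A\cdot D^j\kappa(b)=0$. If $\hat A=wE$, we are done near $x$. By induction and Lemma 5 each $D^j\kappa(b)$ has only positive $E$-weights, yet is killed by $wE$, so it vanishes. All weights (10) are negative, so $a^t$ contracts a neighborhood of $x$ to $x$ as $t\to+\infty$, and Lemma 6 together with the equivariance of $\kappa$ forces $\kappa=0$ there.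

**Where it stops.** In our signature $\hat A_0$ may be non-zero, and then $\hat AT=0$ does not force $T=0$. Take $r=w>0$, $0\neq v\in\ell$, $\hat A_0y=-ry$ with $0\ne y\in U$, and $\mathfrak a(u)=\langle uv,y\rangle$ for $u\in\mathfrak h/\mathfrak p$ (well defined since $y\perp\ell$). Then $\mathfrak a([\hat A,u])=\langle\hat Auv,y\rangle-w\,\mathfrak a(u)=(r-w)\mathfrak a(u)=0$. Hence
$$T(u,u')=\mathrm{Im}\big(\mathfrak a(u)\overline{\mathfrak a(u')}\big)\,\hat A_0$$
is non-zero and killed by $\hat A$. It lies in $W^1$: it vanishes if an argument is in $\mathfrak p$, and its values are in $\mathfrak p\subset\mathfrak h^{-1}$. There is a second obstruction as well: when $r\ge w$ the weight $r-w$ is not negative, so even with vanishing jets there is no contraction in that direction.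

The way past the first obstruction is to use $Y$ as well as $A$. If $Y$ fixes $x$, then $e=\iota_b(Y)$ also kills $D^j\kappa(b)$. A vector killed by the raising operator of an $\mathfrak{sl}_2$-triple cannot have negative weight, while $\hat AT=0$ makes the $\hat A_0$-weight of a component of $E$-degree $d$ equal to $-wd<0$. The triple to use is one *inside* $\mathfrak{su}(U)$.

**Lemma 8.** Let $\hat A$ be as in Lemma 7 with $r\in\{1,2\}$, and $e\in\mathfrak p\cap\mathfrak h_2$ with $\bar e\neq0$. If $T\in\bigotimes^j(\mathfrak h/\mathfrak p)^*\otimes W^1$ satisfies $\hat AT=0$ and $eT=0$, then $T=0$.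

*Proof.* **Step 1: the degree-zero part of $e$.** Write $e=e_0+e_1+e_2$ with $e_i\in\mathfrak g_i$. As $e_1,e_2$ kill $\ell$, $e\ell=0$ gives $e_0\ell=0$. By skewness $\langle e_0\ell^-,\ell\rangle=0$, and $e_0\ell^-\subset\ell^-$, so $e_0\ell^-=0$. On $U\cong\ell^\perp/\ell$, $e_0$ is $\bar e\ne0$. As $\hat A$ commutes with $E$, $[\hat A,e_0]=2e_0$, so $[\hat A_0,e_0]=2e_0$. In particular $e_0$ is nilpotent, and $e_0\in\mathfrak{su}(U)$.

**Step 2: completing $(e_0,\hat A_0)$ to a triple.** We find $f_0\in\mathfrak{su}(U)$ with $[e_0,f_0]=\hat A_0$ and $[\hat A_0,f_0]=-2f_0$. Write $U=\mathbf Cx\oplus E_0\oplus\mathbf Cy$ with $\hat A_0x=rx$, $\hat A_0y=-ry$, $x,y$ null and orthogonal to $E_0$, $\langle x,y\rangle=1$.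

If $r=1$: raising weights by $2$, $e_0$ kills $x$ and $E_0$, and $e_0y=i\beta x$. Here $\beta$ is real since $\langle e_0y,y\rangle\in i\mathbf R$, and non-zero since $e_0\ne0$. Put $f_0x=(i\beta)^{-1}y$ and $f_0=0$ on $E_0\oplus\mathbf Cy$. It is skew since $\langle f_0x,x\rangle\in i\mathbf R$, and $[e_0,f_0]$ is $1$ on $x$, $0$ on $E_0$, $-1$ on $y$.

If $r=2$: $e_0y=z_0\in E_0$, $e_0x=0$, and skewness gives $e_0z=-\langle z,z_0\rangle x$ for $z\in E_0$. As $e_0\neq0$, $z_0\ne0$; as $E_0$ is negative definite, $\langle z_0,z_0\rangle=-c_0<0$. Put $f_0x=\frac2{c_0}z_0$, $f_0z_0=2y$, and $f_0=0$ on $E_0\cap z_0^\perp$ and on $y$. It is skew: $\langle f_0x,z_0\rangle+\langle x,f_0z_0\rangle=-2+2=0$, and the remaining pairs give $0$. Since $e_0z_0=c_0x$, $[e_0,f_0]$ sends $x\mapsto2x$, $z_0\mapsto2z_0-f_0(c_0x)=2z_0-2z_0=0$, $E_0\cap z_0^\perp\to0$, $y\mapsto-f_0z_0=-2y$. So it is $\hat A_0$. In both cases $f_0$ lowers $\hat A_0$-weights by $2$.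

**Step 3: the weight contradiction.** Write $T=\sum_{d\ge1}T_d$ by $E$-degree. If $T\neq0$, let $d$ be minimal with $T_d\ne0$. The degree-$d$ part of $eT=0$ is $e_0T_d=0$. The degree-$d$ part of $\hat AT=0$ is $\hat A_0T_d=-wd\,T_d$. The triple $(e_0,\hat A_0,f_0)$ lies in $\mathfrak g_0\subset\mathfrak p$, so it acts on this finite-dimensional module; a non-zero vector killed by $e_0$ cannot have the negative weight $-wd$. $\square$

The negative definiteness of $E_0$ in the case $r=2$ is where the Lorentzian signature enters.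

## 5. The moment map and an invariant measure with contraction

This section turns Test B into a measure. Let $\alpha$ be a positive contact form with kernel $D$. As $S$ is connected, $\alpha_{gx}(g_*v)=e^{\rho(g,x)}\alpha_x(v)$ for a cocycle $\rho$. Let $\theta(x)=\frac d{dt}|_0\rho(a^t,x)$, so that $\rho(a^t,x)=\int_0^t\theta(a^\tau x)\,d\tau$. With $\mu(x)(\xi)=\alpha_x(\xi_M)$,
$$\mu(gx)(\mathrm{Ad}(g)\xi)=e^{\rho(g,x)}\mu(x)(\xi).\tag{12}$$

For an $a^t$-invariant probability $m$ on $F$, Birkhoff's theorem for $a=a^1$ and the function $\rho(a,\cdot)$ gives, for a.e. $x$, the limit $\bar\theta(x)=\lim\frac1k\rho(a^k,x)$, the same for $k\to+\infty$ and $k\to-\infty$. It is the average of $\theta$ along the flow, so it is $a^t$-invariant mod null sets, and $\int\bar\theta\,dm=\int\theta\,dm$.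

**Lemma 9.** There is a Borel probability $m$ on $F$, invariant under all $a^t$ and $n_s$, with $\bar\theta\le-2$ a.e.

*Proof.* **Step 1: a starting point with non-zero moment.** If $\mu=0$ on a non-empty open set, then there $\xi_M\in D$, and $L_{\xi_M}\alpha=d\alpha(\xi_M,\cdot)$ is a multiple of $\alpha$, so it vanishes on $D$. Non-degeneracy gives $\xi_M=0$ for all $\xi$, against Lemma 4(b). So there is $y\in O$ with $\mu(y)\ne0$.

**Step 2: contraction.** By (12), $e^{\rho(a^t,z)}\mu(z)(X)=e^{-2t}\mu(a^tz)(X)$. As $\mu(\cdot)(X)$ is bounded on $F$, there is $C$ with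
$$\rho(a^t,z)\le-2t+C-\log|\mu(z)(X)|\qquad(t\ge0,\ z\in F,\ \mu(z)(X)\ne0).\tag{13}$$
By (12) and (2), $\mu(n_sy)(X)=e^{\rho(n_s,y)}q(s)$ with $q(s)=\mu(y)(X)-s\mu(y)(A)-s^2\mu(y)(Y)$, a non-zero polynomial. So $\log|q|\in L^1[0,1]$.

**Step 3: averaging.** Let $\nu$ be the image of Lebesgue measure on $[0,1]$ under $s\mapsto n_sy$, and $m_T=\frac1T\int_0^T(a^t)_*\nu\,dt$. Then by (13)
$$\int\theta\,dm_T=\frac1T\int_0^1\rho(a^T,n_sy)\,ds\le-2+\frac{C'}T .$$
A weak limit $m$ as $T\to\infty$ is an $a^t$-invariant probability on $F$ with $\int\theta\,dm\le-2$. It is also $n_r$-invariant: $n_ra^t=a^tn_{re^{-2t}}$ and $\|(n_\varepsilon)_*\nu-\nu\|\le2|\varepsilon|$ in total variation, so $\|(n_r)_*m_T-m_T\|\le\frac1T\int_0^\infty2|r|e^{-2t}dt\to0$.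

**Step 4: restricting to $Q=\{\bar\theta\le-2\}$.** As $\int\bar\theta\,dm\le-2$, $m(Q)>0$. The set $Q$ is $a^t$-invariant mod null sets. It is also $n_s$-invariant (Mautner). Let $f=1_Q\in L^2(m)$ and write $U_g$ for the unitary action, strongly continuous in $g$. Using $U_{a^t}f=f$,
$$\|U_{n_s}f-f\|=\|U_{a^{-t}n_sa^t}f-f\|=\|U_{n_{se^{-2t}}}f-f\|\to0\quad(t\to\infty).$$
Replace $m$ by $m|_Q/m(Q)$. $\square$

## 6. Lyapunov exponents on the Cartan bundle

At a general point nothing is fixed, so there is no $\hat A=\iota_b(A)\in\mathfrak p$. Oseledets' theorem supplies a substitute. In this section $m$ is *any* $a^t$-invariant probability on $F$ with $\bar\theta\le-2$ a.e.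

**Step 1: a cocycle in $P$.** Choose a Borel section $\sigma:F\to B$ with relatively compact image (patch finitely many local sections) and write $a^k\sigma(x)=\sigma(a^kx)\,c(k,x)$, $k\in\mathbf Z$. Then $c(k+l,x)=c(k,a^lx)c(l,x)$, and $c(\pm1,\cdot)$ is bounded because $P$ acts properly on $B$. Lift $c(1,\cdot)$ to a bounded Borel map into $\mathrm U(2,n)$ (the kernel of $\mathrm U(2,n)\to\mathrm{PU}(2,n)$ is compact) and extend it to a cocycle, still denoted $c$.

**Step 2: the element $\hat A_x$.** Oseledets' theorem gives for a.e. $x$ a measurable equivariant splitting $\mathbf C^{2,n}=\bigoplus E_\chi(x)$ with $|c(k,x)v|=e^{k\chi+o(|k|)}|v|$ uniformly in $v\in E_\chi(x)$ as $k\to\pm\infty$. The projections of the splitting at $a^kx$ have norm $e^{o(|k|)}$. Since $c$ preserves the form, $|\langle u,v\rangle|\le e^{k(\chi+\chi')+o(|k|)}|u||v|$ for $u\in E_\chi$, $v\in E_{\chi'}$. Letting $k\to+\infty$ or $-\infty$ gives $\langle E_\chi,E_{\chi'}\rangle=0$ unless $\chi+\chi'=0$. So $\hat A_x:=\chi$ on $E_\chi(x)$ is skew-Hermitian,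 and $\dim E_\chi=\dim E_{-\chi}$ makes its trace zero: $\hat A_x\in\mathfrak{su}(2,n)$.

**Step 3: $\hat A_x\in\mathfrak p$ and $w\ge1$.** The line $\ell$ is preserved by $c$; by Birkhoff applied to the logarithm of its expansion, $\lim\frac1k\log|c(k,x)v|$ for $v\in\ell$ is the same at $\pm\infty$. For $v=\sum v_\chi$ the limit at $+\infty$ is the largest $\chi$ with $v_\chi\ne0$, and at $-\infty$ the smallest. So $\ell\subset E_w(x)$ for some $w=w(x)$, and $\hat A_x\in\mathfrak p$. If $c\,v=\eta v$ on $\ell$, then $\langle cuc^{-1}v,v\rangle=\langle uc^{-1}v,c^{-1}v\rangle=|\eta|^{-2}\langle uv,v\rangle$, so $c$ acts on $\mathfrak h/\mathfrak h^{-1}$ by $|\eta|^{-2}$. Now $\sigma(x)$ identifies $T_xM/D$ with $\mathfrak h/\mathfrak h^{-1}$ with bounded distortion, and turns $a^k_*$ into $\mathrm{Ad}(c(k,x))$. So $\bar\theta(x)=-2w(x)$, and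
$$w(x)\ge1.\tag{14}$$
Lemma 7 applies to $\hat A_x$, with some $r=r(x)\ge0$.

**Step 4: comparison with a one-parameter group.** Put $s(k,x)=c(k,x)e^{-k\hat A_x}$. On $E_\chi(x)$ it has norm $e^{o(|k|)}$ with inverse of norm $e^{o(|k|)}$, and it maps $E_\chi(x)$ to $E_\chi(a^kx)$. The projections at $x$ are bounded, those at $a^kx$ are $e^{o(|k|)}$. Hence
$$c(k,x)=s(k,x)e^{k\hat A_x},\qquad\|s(k,x)^{\pm1}\|=e^{o(|k|)}\quad(k\to\pm\infty).\tag{15}$$
As $s(k,x)$ lies in the preimage of $P$ in $\mathrm U(2,n)$, the same holds in every algebraic representation of that preimage, such as $\bigotimes^j\mathfrak h^*\otimes W^1$.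

**Lemma 10.** For a.e. $x$:

1. If $c(k,x)T$ stays bounded along some $k_i\to+\infty$ and some $k_i'\to-\infty$, then $\hat A_xT=0$ ($T$ in an algebraic representation).
2. $\iota_{\sigma(x)}(X)\in\mathfrak h_{-2}$, $\iota_{\sigma(x)}(A)\in\mathfrak h_0$, $\iota_{\sigma(x)}(Y)\in\mathfrak h_2$, for $\hat A_x$.
3. $Y_M(x)\ne0$ forces $r-w=2$; $A_M(x)\neq0$ forces $r=w$.

*Proof.* 1. By (15), $|e^{k\hat A_x}T|\le e^{o(|k|)}$ along both sequences. A component of $T$ of eigenvalue $\lambda>0$ would grow like $e^{k\lambda}$ along $k_i$, one with $\lambda<0$ like $e^{|k||\lambda|}$ along $k_i'$. 2. By (5), $\mathrm{Ad}(c(k,x))\iota_{\sigma(x)}(\xi)=\iota_{\sigma(a^kx)}(\mathrm{Ad}(a^k)\xi)$. For $\xi=X$ the right side has norm $\asymp e^{-2k}$ by Lemma 4(a). So $|e^{k\hat A_x}\iota_{\sigma(x)}(X)|=e^{-2k+o(|k|)}$ as $k\to\pm\infty$, which leaves only the eigenvalue $-2$. The same argument applies to $A$ and $Y$. 3. If $Y_M(x)\ne0$, the image of $\iota(Y)$ in $\mathfrak h/\mathfrak p$ is non-zero of weight $2$, and the only weight in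 (10) that can be positive is $r-w$. If $A_M(x)\ne0$, weight $0$ occurs in (10), and only $r-w$ can be $0$. $\square$

**Lemma 11.** For the measure $m$ of Lemma 9, $Y_M=0$ $m$-a.e.

*Proof.* The set $\{Y_M\ne0\}$ is invariant under all $a^t,n_s$. By Lemma 10.3, $A_M=0$ a.e. on it. By $n_1$-invariance of $m$, for a.e. $x$ in it also $A_M(n_1x)=0$, i.e. $(\mathrm{Ad}(n_{-1})A)_M(x)=(A+2Y)_M(x)=0$ by (2). So $Y_M(x)=0$, and the set is null. $\square$

**Definition (type $(\star)$).** A point $x\in M$ is of type $(\star)$ if $A_M(x)=Y_M(x)=0$ and, for $b\in\pi^{-1}(x)$, $\hat A=\iota_b(A)\in\mathfrak p$ is diagonalizable with real eigenvalues and $(w,r)=(1,2)$ in the notation of Lemma 7.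

Such points exist in the flat model. Let $n=3$ and let $\mathbf C^{2,3}$ have basis $x_2,z_0,x_{-2},x_1,x_{-1}$ with $\langle x_2,x_{-2}\rangle=\langle x_1,x_{-1}\rangle=1$, $\langle z_0,z_0\rangle=-1$, other products of basis vectors $0$. Let $A$ have weights given by the indices ($0$ on $z_0$), and put $Yx_{-2}=z_0$, $Yz_0=x_2$, $Xx_2=2z_0$, $Xz_0=2x_{-2}$, $Yx_{-1}=ix_1$, $Xx_1=-ix_{-1}$, all other images being zero. These are the formulas of Lemma 8 and Test A, so (1) holds. At $\ell=\mathbf Cx_1$ we have $w=1$, $r=2$. The lines $\mathbf C(x_1+\zeta x_2)$ are fixed by $Y$, and $a^t$ moves them to $\mathbf C(x_1+e^t\zeta x_2)$: away from $\mathbf Cx_1$, toward $\mathbf Cx_2$. At $\mathbf Cx_2$, $w=2$ and $r=1$. So no infinitesimal argument at a point can exclude type $(\star)$; only its membership in the bad set $F$ will.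

**Proposition 12.** Let $m$ be an $a^t$-invariant probability on $F$ with $\bar\theta\le-2$ and $Y_M=0$ a.e. Then $m$-a.e. point is of type $(\star)$.

The next two sections prove this, for points with $A_M=0$ and with $A_M\neq0$.

## 7. Points fixed by $A$ and $Y$

Let $A_M(x)=Y_M(x)=0$, $b\in\pi^{-1}(x)$, $\hat A=\iota_b(A)\in\mathfrak p$, $e=\iota_b(Y)\in\mathfrak p$, $f=\iota_b(X)$. In each of the three brackets one entry is in $\mathfrak p$, so by (7) $(e,\hat A,f)$ is an $\mathfrak{sl}_2$-triple in $\mathfrak h$. Hence $\hat A$ is diagonalizable with integer eigenvalues. By (8), $a^tb=be^{t\hat A}$, so $a^t$ acts on $T_xM/D$ by $e^{-2wt}$ where $\hat A|_\ell=w$. Thus $\bar\theta(x)=\theta(x)=-2w$, and $w\ge1$ for a.e. such $x$. Assume $w\ge1$. Then $e\in\mathfrak p\cap\mathfrak h_2$, $e\ell=0$, and by $\mathfrak{sl}_2$-theory $e$ is injective on negative eigenspaces.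

**Step 1: classification of $(w,r)$.** *If $r>w$:* $r\ge2$ is the largest weight, so $r-2\ge0$ is a weight. It is not $-w$, $-r$ or $r$, so $r-2\in\{w,0\}$. If $r-2=w$, then $E_w$ is one-dimensional, $\ell=E_w=fE_r$, and $e\ell=efE_r=\hat AE_r=E_r\ne0$, a contradiction. So $r=2$, and $w=1$: type $(\star)$. *If $r=w$:* $w$ is the largest weight, so $w-2$ is a weight, $w-2\in\{0,-w\}$, and $w\in\{2,1\}$. So we are in one of
$$\text{(a) } r<w;\qquad\text{(b) } r=w\in\{1,2\};\qquad\text{(c) } x\text{ is of type }(\star).$$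

**Step 2: all jets vanish at $b$ in all three cases.** Induct on $j$; let $T=D^j\kappa(b)$ and assume $D^i\kappa(b)=0$ for $i<j$. By (8), $\hat AT=eT=0$. Viewed in the $\mathfrak h$-module $\bigotimes^j\mathfrak h^*\otimes\Lambda^2\mathfrak h^*\otimes\mathfrak h$, $T$ is killed by $e$ and has weight $0$, so it is invariant under the whole triple. Let $R\supset\mathfrak p$ be the set of $u\in\mathfrak h$ such that $T$ vanishes when $u$ is put in a $\Lambda^2$-slot. By invariance of $T$, $R$ is a submodule for the triple. So $\mathfrak h/R$ is an $\mathfrak{sl}_2$-module, with symmetric weights, all among (10).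

(a) All weights (10) are negative, so $\mathfrak h/R=0$ and $T=0$.

(c) Let $0\ne y\in E_{-2}$; it is orthogonal to $\ell=E_1$. Then $0\neq ey\in E_0$ is not in $\ell$, so $\bar e\neq0$. By Lemma 5, $T\in\bigotimes^j(\mathfrak h/\mathfrak p)^*\otimes W^1$, and Lemma 8 gives $T=0$.

(b), $w=2$. As $\dim E_{-2}=2$, there is $0\ne y\in E_{-2}\cap\ell^\perp$. Again $0\ne ey\in E_0$, $\bar e\ne0$, and Lemmas 5 and 8 give $T=0$.

(b), $w=1$. Put $E_\pm=E_{\pm1}$, of dimension $2$. As $e$ kills $E_+$, $ef=\hat A=1$ on $E_+$, and $f:E_+\to E_-$ is an isomorphism. Then $q(u,v)=i\langle fu,v\rangle$ is Hermitian on $E_+$, since $\overline{q(v,u)}=-i\langle u,fv\rangle=i\langle fu,v\rangle$. It is non-degenerate because $E_+$ and $E_-$ are paired nondegenerately.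

- If $q|_\ell\ne0$, take $0\neq u\in E_+$ $q$-orthogonal to $\ell$. Then $u\notin\ell$, $fu\in\ell^\perp$, and $e(fu)=u\notin\ell$. So $\bar e\neq0$, and Lemmas 5 and 8 give $T=0$.
- If $q|_\ell=0$: the weights (10) are $\le0$, so by symmetry $\mathfrak h/R$ has only weight $0$ and is a trivial module. By complete reducibility the centralizer $\mathfrak z$ of the triple surjects onto $\mathfrak h/R$, through its image in $\mathfrak h/\mathfrak p$. Each $N\in\mathfrak z$ preserves $E_+$ and commutes with $f$, so $q(Nu,v)+q(u,Nv)=i\langle Nfu,v\rangle+i\langle fu,Nv\rangle=0$. Hence $q(Nv,v)\in i\mathbf R$ for $0\ne v\in\ell$. As $\{u\in E_+:q(u,v)=0\}$ is one-dimensional and contains $\ell$, it is $\ell$. So the number $q(Nv,v)$ determines $Nv$ mod $\ell$, hence $N$ mod $\mathfrak p$. Thus $\dim_{\mathbf R}\mathfrak h/R\le1$, $\Lambda^2(\mathfrak h/R)^*=0$, and $T=0$.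

**Step 3: in cases (a), (b), $\kappa$ vanishes near $x$.** Choose an $\mathrm{ad}\,\hat A$-invariant $C_-\subset\bigoplus_{\lambda<0}\mathfrak h_\lambda$ mapping isomorphically onto the negative part of $\mathfrak h/\mathfrak p$. In case (b) choose also $C_0\subset\mathfrak h_0$ mapping isomorphically onto the zero part; in case (a) put $C_0=0$.

First move along $C_0$. For small $u_0\in C_0$ let $b'=\exp(b,u_0)$. Along $\exp(b,su_0)$ the constant $\hat A$ solves equation (6) for $\iota(A)$, since $[\hat A,u_0]=0$ and $\kappa(u_0,\hat A)=0$. So $\iota_{b'}(A)=\hat A\in\mathfrak p$. By (7), $[\hat A,\iota_{b'}(Y)]=2\iota_{b'}(Y)$, and $\mathfrak h_2\subset\mathfrak p$ because $2>r-w$. So $A_M,Y_M$ vanish at $\pi(b')$ with the same $\hat A$, hence the same $(w,r)$, and Step 2 gives $D^j\kappa(b')=0$ for all $j$.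

Now contract. For small $u\in C_-$ and $t\ge0$, by (3) and (8),
$$a^t\exp(b',u)=\exp(b',e^{t\,\mathrm{ad}\hat A}u)\,e^{t\hat A},\qquad\kappa(\exp(b',u))=e^{-t\hat A}\cdot\kappa\big(\exp(b',e^{t\,\mathrm{ad}\hat A}u)\big).$$
By Lemma 6 the right side has norm at most $e^{\Lambda t}C_Ne^{-cNt}$ with $c,\Lambda>0$ fixed and $N$ arbitrary. Take $N$ large and $t\to\infty$: $\kappa(\exp(b',u))=0$. The map $(u_0,u)\mapsto\pi(\exp(\exp(b,u_0),u))$ is a local diffeomorphism at $0$, so $\kappa=0$ near $x$, and $x\notin F$ by (9).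

*Hence a.e. $x\in F$ with $A_M(x)=Y_M(x)=0$ is of type $(\star)$.*

## 8. Points fixed by $Y$ and moved by $A$

Let $\Omega$ be the set of points of $F$ with $Y_M=0\ne A_M$ that are generic for Section 6, with $w\ge1$. It is $a$-invariant and of full measure among such points. We assume $m(\Omega)>0$ and seek a contradiction. In the model these are the lines $\mathbf C(v_++v')$ of Test A. There the direction of weight $0$ in $\mathfrak h/\mathfrak p$ has real dimension $2$ and is only half covered by the orbit of $a^t$; the other half will come from an element centralizing $\mathfrak s$.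

Let $x\in\Omega$, $b=\sigma(x)$, $\hat A=\hat A_x$. By Lemma 10 and Lemma 4, $e=\iota_b(Y)\in\mathfrak p\cap\mathfrak h_2$ is non-zero, $h=\iota_b(A)\in\mathfrak h_0\setminus\mathfrak p$, $0\ne f=\iota_b(X)\in\mathfrak h_{-2}$, and $r=w$. The eigenvalues of $\mathrm{ad}\,\hat A$ are among $0,\pm w,\pm2w$ and include $2$, so $w\in\{1,2\}$. Write $E_\pm=E_{\pm w}$, of dimension $2$; $E_0$ is negative definite. As $e\in\mathfrak p$, (7) gives $[e,f]=h$ and $[h,e]=2e$. The third relation still has a $\kappa$-term. Since $h\notin\mathfrak p$, $h\ell\not\subset\ell$. Let $y$ span $E_-\cap\ell^\perp$.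

**Step 1: $\bar e\ne0$.** *$w=1$.* Here $e:E_-\to E_+$, $f:E_+\to E_-$, both zero on the other eigenspaces, so $e^2=0$, and $2e=[h,e]=2efe$ gives $efe=e$. If $e|_{E_-}$ were an isomorphism, then $ef=1$ on $E_+$, so $h|_{E_+}=ef=1$ and $h\ell=\ell$, a contradiction. So $e$ has rank one, with image $\mathfrak m\subset E_+$. As $h(E_+)=ef(E_+)\subset\mathfrak m$ and $h\ell\not\subset\ell$, $\mathfrak m\ne\ell$. By skewness $\ker e|_{E_-}=\mathfrak m^\perp\cap E_-\ne\ell^\perp\cap E_-$. So $ey\ne0$ lies in $\mathfrak m$, hence not in $\ell$.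

*$w=2$.* Here $ey\in E_0$. If $ey=0$, then $\langle eE_0,y\rangle=0$, so $eE_0\subset y^\perp\cap E_+=\ell$. As $e\ell=0$, $h\ell=ef\ell\subset eE_0\subset\ell$, a contradiction. So $0\ne ey\in E_0$, not in $\ell$.

**Step 2: jets vanish at $b$.** By equivariance $D^j\kappa(\sigma(a^kx))=c(k,x)D^j\kappa(b)$ is bounded in $k\in\mathbf Z$, so $\hat AD^j\kappa(b)=0$ by Lemma 10.1. Also $eD^j\kappa(b)=0$ by (8). By induction on $j$, Lemma 5 and Lemma 8 (with $r=w\in\{1,2\}$), $D^j\kappa(b)=0$ for all $j$. In particular $\kappa(b)=0$, so now (7) gives $[h,f]=-2f$, and $(e,h,f)$ is an $\mathfrak{sl}_2$-triple. As $\hat A$ has the same brackets with $e,h,f$ as $h$, $\hat A-h$ commutes with the triple.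

**Step 3: the structure of $\mathbf C^{2,n}$ as a module.** $h$ is diagonalizable with integer eigenvalues and commutes with $\hat A$. On the negative definite $E_0$ it is skew-Hermitian, so its eigenvalues there are imaginary and integer: $h|_{E_0}=0$. Vectors of $E_+$ are killed by $e$. An $h$-eigenvector in $E_+$ of weight $p$ therefore has $p\ge0$ and generates an irreducible module whose lowest vector has $h$-weight $-p$ and $\hat A$-eigenvalue $w-2p\in\{w,0,-w\}$. If $w-2p=0$, then $p\ne0$ and the lowest vector lies in $E_0$, contradicting $h|_{E_0}=0$. So $p\in\{0,w\}$. As $h\ell\not\subset\ell$, $h|_{E_+}$ is not scalar, so both values occur, once each. By duality $h$ has eigenvalues $-w,0$ on $E_-$. So $h$ has eigenvalues $\pm w$ once each and $0$ otherwise, and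
$$\mathbf C^{2,n}=V\oplus V'\ \text{ orthogonally},$$
with $V=\iota_b(\mathfrak s)\mathbf C^{2,n}$ irreducible of dimension $w+1$ and $V'$ trivial. The $w$-eigenline of $h$ in $E_+$ lies in $V$, the $0$-eigenline in $V'$. So $\ell=\mathbf C(v+v')$ with $v\in V\cap E_+$, $v'\in V'\cap E_+$, both non-zero because $h\ell\not\subset\ell$.

**Step 4: the missing direction.** Let
$$q_x=i\,\mathrm{pr}_{V'}-i\,\tfrac{\dim V'}{n+2}\,\mathrm{Id}\in\mathfrak h .$$
It commutes with $e,h,f$. It commutes with $\hat A$, because $\hat A-h$ centralizes the triple and so preserves $V,V'$. Modulo $\ell$, $h(v+v')=wv\equiv-wv'$ and $q_x(v+v')\equiv iv'$. So $h,q_x$ project to a real basis of the zero-weight part of $\mathfrak h/\mathfrak p$, which has real dimension $2$ by (10). The map $x\mapsto q_x$ is Borel: on $V$ the operator $h^2+2ef+2fe$ is the scalar $w(w+2)$ and on $V'$ it is $0$, so $\mathrm{pr}_V=\frac1{w(w+2)}(h^2+2ef+2fe)$, while $2w^2=\mathrm{tr}\,h^2$. As $q_x$ depends only on the subalgebra $\iota_{\sigma(x)}(\mathfrak s)$, and $\mathrm{Ad}(c(k,x))\iota_{\sigma(x)}(\mathfrak s)=\iota_{\sigma(a^kx)}(\mathfrak s)$,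
$$\mathrm{Ad}(c(k,x))q_x=q_{a^kx}.\tag{16}$$

**Step 5: jets vanish along the $q_x$-direction.** Choose $C$ such that $K_C=\{x\in\Omega:|q_x|\le C\}$ has positive measure. By Poincaré recurrence for $a$ and $a^{-1}$, for a.e. $x\in K_C$ we have $a^kx\in K_C$ for infinitely many $k\to+\infty$ and infinitely many $k\to-\infty$; call these return times. Fix such $x$. Let $\delta_1$ be the radius of Lemma 6 for $\overline{\sigma(F)}$, let $\varepsilon C\le\delta_1$, and for $|s|\le\varepsilon$ put $b_s(x)=\exp(\sigma(x),sq_x)$. By (3) and (16),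
$$a^kb_s(x)=b_s(a^kx)\,c(k,x),\qquad b_s(a^kx)=\exp(\sigma(a^kx),sq_{a^kx}).$$
At return times $b_s(a^kx)$ lies in the compact set $\mathcal K'=\{\exp(b,v):b\in\overline{\sigma(F)},|v|\le\delta_1\}$. So $D^j\kappa(b_s(a^kx))=c(k,x)D^j\kappa(b_s(x))$ is bounded along return times in both directions, and $\hat AD^j\kappa(b_s(x))=0$ by Lemma 10.1. By (6), $\iota(Y)=e$ is constant along $s\mapsto b_s(x)$, as $[e,q_x]=0$ and $e\in\mathfrak p$. So $eD^j\kappa(b_s(x))=0$ by (8). By induction, Lemma 5 and Lemma 8, $D^j\kappa(b_s(x))=0$ for all $j$, hence also $D^j\kappa(b_s(a^kx))=0$.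

**Step 6: contraction.** Let $C_-\subset\bigoplus_{\lambda<0}\mathfrak h_\lambda$ map isomorphically onto the negative part of $\mathfrak h/\mathfrak p$. Fix $|s|\le\varepsilon$ and a small $u\in C_-$. For return times $k\to+\infty$,
$$\kappa(\exp(b_s(x),u))=c(k,x)^{-1}\cdot\kappa\big(\exp(b_s(a^kx),\mathrm{Ad}(c(k,x))u)\big).$$
By (15), and since the negative eigenvalues of $\mathrm{ad}\,\hat A$ are at most $-w$, $|\mathrm{Ad}(c(k,x))u|\le e^{-wk+o(k)}|u|$. The action of $c(k,x)^{-1}$ on $W^1$ has norm at most $e^{\Lambda_1k}$ with $\Lambda_1$ fixed, as $c(\pm1,\cdot)$ is bounded. By Lemma 6 on $\mathcal K'$ with $N$ large, letting $k\to\infty$, $\kappa(\exp(b_s(x),u))=0$. By invariance $\kappa=0$ at $a^\tau\exp(b_s(x),u)$. The map $(\tau,s,u)\mapsto\pi(a^\tau\exp(b_s(x),u))$ has at $0$ a differential with image spanned by $h$, $q_x$ and $C_-$ modulo $\mathfrak p$, that is, all of $\mathfrak h/\mathfrak p$; so it is a local diffeomorphism. Hence $\kappa=0$ near $x$ and $x\notin F$, a contradiction.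

So $m(\Omega)=0$, and with Section 7 this proves Proposition 12. $\square$

## 9. The expanding direction at points of type $(\star)$

By Lemmas 9 and 11 and Proposition 12, there is $x\in F$ of type $(\star)$. For $n=2$ this is already a contradiction: $e$ maps $E_{-2}\ne0$ injectively into $E_0$, which has dimension $n-2=0$.

Let $x$ be any point of type $(\star)$, with $b,\hat A,e,f$ as in Section 7: $w=1$, $r=2$, $\ell=E_1$, the weights (10) are $1\,(\times2),-1,-3,-2$, and $D^j\kappa(b)=0$ for all $j$ by case (c). Choose $\mathrm{ad}\,\hat A$-invariant $C_+\subset\mathfrak h_1$ and $C_-\subset\bigoplus_{\lambda<0}\mathfrak h_\lambda$ with $C_+\oplus C_-\cong\mathfrak h/\mathfrak p$, and norms for which $|e^{t\,\mathrm{ad}\hat A}u|$ decreases in $t$ on $C_-$. Let $\Phi(\zeta+u)=\pi(\exp(b,\zeta+u))$ for $\zeta\in C_+$, $u\in C_-$. It is a diffeomorphism from a box $\{|\zeta|<\delta_0,|u|<\delta_0\}$ onto a neighborhood of $x$; "small" means in this box, shrunk if necessary. By (3) and (8),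
$$a^t\exp(b,\zeta+u)=\exp(b,e^t\zeta+e^{t\,\mathrm{ad}\hat A}u)\,e^{t\hat A}.\tag{17}$$
So in this chart $a^t$ is generated by a linear field. As long as an orbit stays in the image of the box, its coordinates are $(e^t\zeta,e^{t\,\mathrm{ad}\hat A}u)$, and it stays as long as these remain in the box.

**Step 1: $\kappa(\exp(b,u))=0$ for small $u\in C_-$.** By (17), $\kappa(\exp(b,u))=e^{-t\hat A}\cdot\kappa(\exp(b,e^{t\,\mathrm{ad}\hat A}u))$ for $t\ge0$. By Lemma 6 this is $O(e^{\Lambda t}e^{-Nt})$ for every $N$ with $\Lambda$ fixed, so it is $0$.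

**Step 2: $Y_M=0$ and $A_M\neq0$ at $\Phi(\zeta)$ for small $0\ne\zeta\in C_+$.** In the chart $A_M$ is $\zeta\ne0$ there. For $Y$, let $b'=\exp(b,\zeta)$, so that $a^{-t}b'=\exp(b,e^{-t}\zeta)e^{-t\hat A}$. By (5),
$$\iota_{b'}(Y)=\iota_{a^{-t}b'}(\mathrm{Ad}(a^{-t})Y)=e^{-2t}\mathrm{Ad}(e^{t\hat A})\,\iota_{\exp(b,e^{-t}\zeta)}(Y)=e^{-2t}\mathrm{Ad}(e^{t\hat A})\big(e+O(e^{-t})\big).$$
As $e\in\mathfrak h_2$, the $\mathfrak h_\lambda$-component for $\lambda\le1$ is $O(e^{(\lambda-3)t})\to0$ as $t\to+\infty$. So $\iota_{b'}(Y)\in\bigoplus_{\lambda>1}\mathfrak h_\lambda\subset\mathfrak p$.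

**Step 3: $\mu(x)(X)\neq0$.** Since $e\ell=0$ and $\ell$ has weight $1$, $0\ne f\ell\subset E_{-1}$. Now $E_{-1}$ is one-dimensional and pairs nondegenerately with $E_1=\ell$. So $f\ell\not\subset\ell^\perp$, $f\notin\mathfrak h^{-1}$, and $X_M(x)\notin D$.

**Step 4: if $u\in C_-$ is small and $Y_M(\Phi(u))=0$, then $u=0$.** By Step 1, $\kappa=0$ at $\exp(b,su)$ for $0\le s\le1$, so (6) reads $\frac d{ds}\iota(Y)=[\iota(Y),u]$ along this curve, and $\iota_{\exp(b,u)}(Y)=e^{-\mathrm{ad}\,u}e=\mathrm{Ad}(\exp(-u))e$. If this lies in $\mathfrak p$, then $e$ preserves the line $\exp(u)\ell$, and being nilpotent it kills it. As $u$ lowers $\hat A$-weights, $\exp(u)\ell$ is spanned by $v_1+(\text{terms in }E_0,E_{-1},E_{-2})$ with $0\ne v_1\in\ell$. The kernel of $e$ is graded by $\hat A$ and meets $E_{-1},E_{-2}$ trivially. So the line is spanned by $v_1+z$ with $z\in E_0$. It is null, and $v_1$ is null and orthogonal to $E_0$, so $\langle z,z\rangle=0$, and $z=0$ because $E_0$ is negative definite. So $\exp(u)\ell=\ell$. Since $C_-\cap\mathfrak p=0$,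 $v\mapsto\exp(v)\ell$ is injective near $0$ in $C_-$, and $u=0$.

**Step 5: escaping along $C_+$ inside $F$.** Let $x\in F$ be of type $(\star)$. As $F=\overline O$, there are $y_i=\Phi(\zeta_i+u_i)\in O$ with $y_i\to x$; by Step 1, $\zeta_i\ne0$. Fix a small $\delta$ and let $e^{t_i}|\zeta_i|=\delta$, so $t_i\to\infty$. By (17), a subsequence of $a^{t_i}y_i=\Phi(e^{t_i}\zeta_i+e^{t_i\mathrm{ad}\hat A}u_i)$ converges to $y'=\Phi(\zeta')\in F$ with $\zeta'\in C_+$, $|\zeta'|=\delta$. By Steps 2 and 3, for $\delta$ small,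
$$Y_M(y')=0,\qquad A_M(y')\ne0,\qquad \mu(y')(X)\neq0.$$

In the flat example of Section 6, the orbit of $y'$ runs from $\mathbf Cx_1$ to $\mathbf Cx_2$, a point of case (a). Such points are not in $F$; we now ask where the orbit can go.

**Step 6: the $\omega$-limit set contains a point of type $(\star)$.** By (13), $\rho(a^t,y')\le-2t+C'$ for $t\ge0$. Let $m''$ be a weak limit of $\frac1T\int_0^T\delta_{a^ty'}\,dt$. It is an $a^t$-invariant probability carried by the $\omega$-limit set $\omega(y')\subset F$, with $\int\theta\,dm''\le-2$. The set $\{Y_M=0\}$ is closed and $a^t$-invariant, so $Y_M=0$ on $\omega(y')$. The set $\{\bar\theta\le-2\}$ has positive $m''$-measure. Restrict $m''$ to it, normalize, and apply Proposition 12: there is $x'\in\omega(y')$ of type $(\star)$. In particular $x'$ is $a^t$-fixed.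

**Step 7: the orbit cannot approach $x'$.** Use the chart $\Phi'$ at $x'$ (with subspaces $C_\pm'$) and $\mathcal U=\Phi'(\{|\zeta|\le\delta',|u|\le\delta'\})$, $\delta'$ small, a compact neighborhood of $x'$. A point whose forward orbit stays in $\mathcal U$ has coordinate $\zeta=0$, because its $\zeta$-coordinate at time $t$ is $e^t\zeta$. Choose $T_k\to\infty$ with $a^{T_k}y'\to x'$, $a^{T_k}y'\in\mathcal U$, and let $s_k\ge0$ be the smallest number such that $a^ty'\in\mathcal U$ for all $t\in[s_k,T_k]$.

- If $s_k=0$ for infinitely many $k$, then $a^ty'\in\mathcal U$ for all $t\ge0$, so $y'=\Phi'(u)$ with $u\in C_-'$. As $Y_M(y')=0$, Step 4 at $x'$ gives $y'=x'$, contradicting $A_M(y')\ne0=A_M(x')$.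
- Otherwise, for large $k$, $z_k=a^{s_k}y'\in\partial\mathcal U$. Moreover $T_k-s_k\to\infty$: if $T_k-s_k\to\tau<\infty$ along a subsequence, then $z_k=a^{-(T_k-s_k)}a^{T_k}y'\to a^{-\tau}x'=x'\notin\partial\mathcal U$, impossible. Let $z_\infty\in\partial\mathcal U$ be a limit point of $z_k$. For fixed $t\ge0$, $a^tz_k\in\mathcal U$ once $T_k-s_k\ge t$, so $a^tz_\infty\in\mathcal U$ for all $t\ge0$. Hence $z_\infty=\Phi'(u)$ with $u\in C_-'$, and $u\ne0$ as $z_\infty\ne x'$. But $Y_M(z_\infty)=0$ by closedness, contradicting Step 4.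

Both cases are impossible, so $O=\emptyset$. This proves Theorem 1, and with it Corollary 2. $\blacksquare$

In the situation of Corollary 2 the almost CR structure is therefore integrable. When $TM/D$ is oriented as in Section 2 (automatic for $n\ge3$), $M$ carries an $(H,\mathbf X)$-structure; in the remaining case $n=2$, its orientation double cover does.

## 10. Subalgebras of $\mathfrak{su}(2,n)$, and a non-flat hypersurface with an action of $\mathrm{SU}(1,1)$

**Proof of Theorem 3.1.** The simply connected group $S$ of the subalgebra $\mathfrak{sl}(2,\mathbf R)\subset\mathrm{Lie}(L)$ acts through $L$ with discrete kernel, so Theorem 1 with $K=M$ gives flatness. (If $n=2$ and $TM/D$ is not orientable, work on the orientation double cover with the universal cover of $L$.) When $\kappa=0$, (7) applied to $\mathrm{Lie}(L)$ says that $\iota_b:\mathrm{Lie}(L)\to\mathfrak{su}(2,n)$ is a Lie algebra homomorphism. It is injective by Lemma 4(a). $\square$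

**Proof of Theorem 3.2.** Necessity is part 1, as $\mathfrak g\supset\mathfrak{sl}(2,\mathbf R)$ by the proof of Corollary 2. Conversely, if $\mathfrak g\hookrightarrow\mathfrak{su}(2,n)$, the corresponding connected subgroup of $\mathrm{PU}(2,n)$ acts faithfully on $\mathbf X$. This $\mathbf X$ is compact, connected (a quotient of $S^3\times S^{2n-1}$), embedded, of dimension $2n+1$ and Levi signature $(1,n-1)$. The simply connected cover of $G$ acts through this subgroup with discrete kernel. $\square$

**Proof of Theorem 3.3.** **Step 1: $M^\circ$ as the quotient of a cone.** On $W=\{(y_1,y_2,u'):y_1\ne0\}\subset\mathbf C^n$ let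
$$\varphi=|y_1|^2e^{-|y_2/y_1|^2}-|u'|^2,\qquad \Psi=|v_1|^2-|v_2|^2+\varphi\ \text{ on }\mathbf C^2\times W.$$
Then $\Psi(c\,\cdot)=|c|^2\Psi$ for $c\in\mathbf C^*$. The slice $y_1=1$, with $\zeta=y_2$, $u=u'$, identifies $\{\Psi=0\}/\mathbf C^*$ with $M^\circ$.

**Step 2: signature of the Hessian.** In the coordinates $(y_1,\zeta=y_2/y_1)$ and with $\psi=e^{-|\zeta|^2}$, the complex Hessian of $|y_1|^2\psi(\zeta)$ has entries $\psi$, $\bar y_1\psi_{\bar\zeta}$, $y_1\psi_\zeta$, $|y_1|^2\psi_{\zeta\bar\zeta}$, so its determinant is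
$$|y_1|^2(\psi\psi_{\zeta\bar\zeta}-|\psi_\zeta|^2)=|y_1|^2\psi^2(\log\psi)_{\zeta\bar\zeta}=-|y_1|^2\psi^2<0.$$
So the Hessian of $\varphi$ has signature $(1,n-1)$ and that of $\Psi$ has signature $(2,n)$.

**Step 3: Levi form.** Let $Z=\sum z^a\partial_a$ be the Euler field and $\langle\cdot,\cdot\rangle$ the Hessian form of $\Psi$. Homogeneity gives $\sum\bar z^b\partial_{\bar b}\Psi=\Psi$; applying $\partial_a$, $\partial\Psi=\langle\cdot,Z\rangle$, and then $\langle Z,Z\rangle=\Psi$. So on $\{\Psi=0\}$, $\partial\Psi\ne0$, $Z$ is null, and the Hessian form descends to $\ker\partial\Psi/Z=Z^\perp/Z$ with signature $(1,n-1)$. The slice is transverse to $Z$, so the complex tangent space of $M^\circ$ maps isomorphically onto $Z^\perp/Z$, and this is its Levi form.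

**Step 4: connectedness and the action.** $M^\circ=\{|v_2|^2+|u|^2=|v_1|^2+e^{-|\zeta|^2}\}$ is an $S^{2n-3}$-bundle over $\mathbf C^2\ni(v_1,\zeta)$, hence connected. $\mathrm{SU}(1,1)$ acts faithfully through $v$ and preserves the equation.

**Step 5: a rigid form.** Where $v_1+v_2\ne0$, set $i\tau=(v_1-v_2)/(v_1+v_2)$ and $(y_1,y_2,u')=(1,\zeta,u)/(v_1+v_2)$, a biholomorphic change of coordinates. As $|v_1|^2-|v_2|^2=\mathrm{Re}\big((v_1-v_2)\overline{(v_1+v_2)}\big)$, dividing the equation of $M^\circ$ by $|v_1+v_2|^2$ gives $\mathrm{Re}(i\tau)+\varphi=0$, i.e.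
$$\mathrm{Im}\,\tau=\varphi(y,u').$$

**Step 6: the Webster curvature.** Write $z=(y,u')$ and $h_{a\bar b}=\varphi_{a\bar b}$. The restriction $\vartheta$ of $-i\partial(\varphi-\mathrm{Im}\,\tau)$ is a real contact form, and $d\vartheta=i\partial\bar\partial\varphi=ih_{a\bar b}\,dz^a\wedge d\bar z^b$, as $\mathrm{Im}\,\tau$ is pluriharmonic. With the coframe $dz^a$ and $\omega_b{}^a=h^{a\bar c}\partial h_{b\bar c}$ (the Chern connection of the pseudo-Kähler metric $h$), $dz^b\wedge\omega_b{}^a=0=d(dz^a)$, because $\partial_dh_{b\bar c}=\varphi_{bd\bar c}$ is symmetric in $b,d$. So Webster's structure equations hold with zero torsion, and the Webster curvature is, up to normalization, the curvature $R$ of $h$. By S. Webster (*Pseudo-Hermitian structures on a real hypersurface*, J. Differential Geom. 13 (1978)), the Chern–Moser tensor, which vanishes if the structure is flat, is the totally trace-free part of the Webster curvature.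

**Step 7: it is not zero.** Expanding,
$$\varphi=|y_1|^2-|y_2|^2-|u'|^2+\tfrac12|y_2|^4|y_1|^{-2}+O(|y_2|^6).$$
So at $y_2=0$ the metric is diagonal, its first derivatives vanish, and up to sign $R_{a\bar bc\bar d}=\varphi_{a\bar bc\bar d}$ has $R_{2\bar22\bar2}=\pm2|y_1|^{-2}\ne0$ as its only non-zero component. If the trace-free part vanished, there would be a Hermitian $L$ with
$$R_{a\bar bc\bar d}=h_{a\bar b}L_{c\bar d}+h_{c\bar b}L_{a\bar d}+h_{a\bar d}L_{c\bar b}+h_{c\bar d}L_{a\bar b}.$$
From $R_{1\bar11\bar1}=4h_{1\bar1}L_{1\bar1}=0$ we get $L_{1\bar1}=0$. Then $R_{1\bar12\bar2}=h_{1\bar1}L_{2\bar2}=0$ gives $L_{2\bar2}=0$. Then $R_{2\bar22\bar2}=4h_{2\bar2}L_{2\bar2}=0$, a contradiction. So $M^\circ$ is not flat. $\blacksquare$
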